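# Multiplicative Diophantine approximation with coprime integer vectors: a zero–one law

## 1. Guessing a Borel–Cantelli law from the volume of a hyperbolic region

Let $m\ge 1$, and let $\psi$ assign to each nonzero integer $q$ a number $\psi(q)\ge 0$. Call a point $\mathbf x=(x_1,\dots,x_m)\in[0,1]^m$ *multiplicatively approximable at $q$* if the product $\prod_j|qx_j+p_j|$ can be made smaller than $\psi(q)$ by some integer vector $\mathbf p$ such that the rational point $-\mathbf p/q$ is written in lowest terms, in the sense that no prime divides all of $q,p_1,\dots,p_m$. We ask which $\psi$ have the property that almost every $\mathbf x$ is approximable infinitely often. Precisely, $\mathcal C^\times_{1,m}(\psi)$ is the set of $\mathbf x\in[0,1]^m$ for which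
$$\prod_{j=1}^m|qx_j+p_j|<\psi(q)$$
holds for infinitely many pairs $(q,\mathbf p)\in(\mathbb Z\setminus\{0\})\times\mathbb Z^m$ with $\gcd(q,p_1,\dots,p_m)=1$.

The first guess comes from one volume. For $0<t\le1$ let $V_m(t)$ be the volume of $\{u\in[0,1]^m:\prod u_j<t\}$. Then
$$V_m(t)=t\sum_{k=0}^{m-1}\frac{\log^k(1/t)}{k!}.\tag{1}$$
Indeed $V_1(t)=t$. For the induction, fix the last coordinate $u$. If $u\le t$, the other coordinates are free up to a null set; if $u>t$, their volume is $V_m(t/u)$. So
$$V_{m+1}(t)=t+\int_t^1\frac tu\sum_{k<m}\frac{\log^k(u/t)}{k!}\,du=t+t\sum_{k<m}\frac{\log^{k+1}(1/t)}{(k+1)!}.$$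

For small $t$ the last term of (1) dominates, and up to constants the volume is
$$g(t)=t\log^{m-1}(1/t)\quad(0<t\le\tfrac12),\qquad g(0)=0,$$
where $\log^{m-1}t$ means $(\log t)^{m-1}$. If the coprimality condition costs only a constant factor, and if different $q$ behave roughly independently, then Borel–Cantelli suggests:

$$\text{the set has measure }1\text{ if }\sum_q g(\psi(q))=\infty,\text{ and measure }0\text{ if the sum converges.}$$

For $m\ge2$ and $\psi\le\frac12$ this is a conjecture in the paper from which the problem is taken: Liangpan Li, "Zero-one laws in simultaneous and multiplicative Diophantine approximation", arXiv:1204.2236 (2012). Before proving anything, let us test the guess.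

**Test 1: $m=1$.** Here $g(t)=t$ and the condition is $|qx+p|<\psi(q)$ with $\gcd(q,p)=1$. For fixed $q\ge1$ only $\varphi(q)$ residues $p$ mod $q$ are allowed, each giving an interval of length $2\psi(q)/q$, so the set of $x$ has measure at most $2\psi(q)\varphi(q)/q$. Since $\prod_p(1-1/p)=0$, there are products of primes $M_n$ with $\varphi(M_n)/M_n\le2^{-n}$, and every multiple $q$ of $M_n$ has $\varphi(q)/q=\prod_{p\mid q}(1-1/p)\le2^{-n}$. Choose multiples $q_n$ of $M_n$ with $q_1<q_2<\cdots$, put $\psi(q_n)=\frac12$, and $\psi=0$ elsewhere. Then $\sum\psi=\infty$, but the level sets have measure at most $2^{-n}$, so the limsup set is null. **The guess is false for $m=1$**: there the coprimality condition does not cost a constant factor.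

**Test 2: counting for $m=2$.** The number of $\mathbf p$ mod $q$ with $\gcd(q,p_1,p_2)=1$ is $q^2\prod_{r\mid q}(1-r^{-2})$ with $r$ running over primes; for $q=6$ it is $36\cdot\frac34\cdot\frac89=24$. The proportion is always at least $\prod_r(1-r^{-2})=6/\pi^2$. So for $m=2$ the cost really is a constant.

**Test 3: constant $\psi$ on an infinite set.** Let $m=2$, and let $\psi=\frac14$ on an infinite set $Q\subset\mathbb N$ and $0$ elsewhere. For $q\in Q$ the open boxes $|qx_j+p_j|<\frac12$ $(j=1,2)$, for coprime $\mathbf p$ mod $q$, are disjoint of measure $q^{-2}$ and lie in the level set. The level set has measure at least $6/\pi^2$, hence so does the limsup set. If $Q$ consists of primes, the level sets have measure at least $1-q^{-2}$, and we get full measure. If all $q\in Q$ are even, we only get *positive* measure this way. So there are two tasks: positive measure, and the passage from positive to full measure.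

**Test 4: a stronger condition.** Replace $\gcd(q,p_1,p_2)=1$ by $\gcd(q,p_1)=1$. The factor $\varphi(q)/q$ from Test 1 is back, and the guess is in doubt again. Section 8 shows that it then fails.

## 2. Admissible vectors and the three theorems

From now on $m\ge2$, $|\cdot|$ is Lebesgue measure, $\mathbb T=\mathbb R/\mathbb Z$, $\|\cdot\|$ is the distance to the nearest integer, $[m]=\{1,\dots,m\}$. Letters $c,C>0$ denote constants depending only on $m$ and on the parameter $\kappa$ below, unless indicated; they may change from line to line. The letter $r$ denotes a prime when it divides something.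

**Definition (admissible).** The pair $(q,\mathbf p)$ is *admissible* if $\gcd(q,p_a,p_b)=1$ for all $a\ne b$ in $[m]$. Equivalently, each prime $r\mid q$ divides at most one coordinate of $\mathbf p$.

Admissibility implies $\gcd(q,p_1,\dots,p_m)=1$ and is equivalent to it for $m=2$. For $m=3$ and $q=6$: $\mathbf p=(2,3,1)$ is admissible, while $\mathbf p=(2,4,3)$ satisfies $\gcd(6,2,4,3)=1$ but is not admissible, since $\gcd(6,2,4)=2$.

**Definition (the set $E(\tau)$).** Fix $\kappa\in(0,\frac1m)$. For $\tau:\mathbb N\to[0,\infty)$ let $E(\tau)\subset\mathbb T^m$ be the set of $\mathbf x$ such that for infinitely many $q\ge1$ there is $\mathbf p$ with $(q,\mathbf p)$ admissible and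
$$\prod_j|qx_j+p_j|<\tau(q),\qquad |qx_j+p_j|<\tau(q)^\kappa\quad(j=1,\dots,m).$$

This is well defined modulo $\mathbb Z^m$, since $\mathbf p\mapsto\mathbf p+q\mathbf k$ preserves admissibility. Clearly $E(\tau)\subset E(\tau')$ if $\tau\le\tau'$, and $q$ with $\tau(q)=0$ never contribute. For example, with $m=2$, $\kappa=\frac14$, $\tau(q)=10^{-4}$, the pair of factors $(10^{-3},10^{-2})$ is allowed, but $(10^{-5},\frac12)$ is not: its product is small enough, but $\frac12>10^{-1}=\tau(q)^\kappa$. The extra condition cuts off the cusps of the hyperbolic region. Section 4 explains why we want this.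

**Theorem 1.** For $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$, $\mathcal M_m(\mathcal C^\times_{1,m}(\psi))$ (where $\mathcal M_m$ is $m$-dimensional Lebesgue measure) equals $1$ if $\sum_qg(\psi(q))=\infty$, and equals $0$ if $\sum_qg(\psi(q))<\infty$. In particular the conjecture is true:
$$\mathcal M_m(\mathcal C^\times_{1,m}(\psi))=1\iff\sum_{q\in\mathbb Z\setminus\{0\}}\psi(q)\log^{m-1}\frac1{\psi(q)}=\infty .$$

**Theorem 2.** Let $\psi:\mathbb N\to[0,\frac12]$ with $\sum_{q\ge1}g(\psi(q))=\infty$. Then $|E(\psi)|=1$ for every $\kappa\in(0,\frac1m)$. The range $\kappa<\frac1m$ is sharp.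

**Theorem 3.** Let $\mathcal J$ be a family of nonempty subsets of $[m]$. In the definition of $\mathcal C^\times_{1,m}(\psi)$ replace the coprimality condition by: $\gcd(q,(p_j)_{j\in J})=1$ for all $J\in\mathcal J$. The resulting equivalence holds for all $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$ if and only if $|J|\ge2$ for every $J\in\mathcal J$.

Two reductions will be used.

**Reduction (a): pairs versus $q$'s.** Suppose all $x_j$ are irrational and $q$ is fixed. Then each $|qx_j+p_j|$ is bounded below by a constant $c_0>0$ over $p_j\in\mathbb Z$. If the product is below $\psi(q)$, every factor is below $\psi(q)c_0^{-(m-1)}$, which leaves finitely many $\mathbf p$. So off a null set "infinitely many pairs" means "infinitely many $q$".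

**Reduction (b): signs.** The map $(q,\mathbf p)\mapsto(-q,-\mathbf p)$ preserves the products and all gcd conditions. For $q\ge1$ let $\psi_+(q)$ be whichever of $\psi(q),\psi(-q)$ has the larger $g$-value. (We compare $g$-values because $g$ is not monotone on $(0,\frac12]$.) Then $\sum_{q\ne0}g(\psi(q))\le2\sum_{q\ge1}g(\psi_+(q))$, so divergence passes to $\psi_+$. An admissible solution for $\psi_+(q)$ gives one for $\psi(q)$ at $q$ or for $\psi(-q)$ at $-q$. Hence, up to a null set, $E(\psi_+)\subset\mathcal C^\times_{1,m}(\psi)$.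

## 3. The convergence half

Let $0<t\le\frac12$. Since $[-\frac12,\frac12]^m\subset[-1,1]^m$, formula (1) gives
$$\mathrm{vol}\{y\in[-\tfrac12,\tfrac12]^m:\textstyle\prod|y_j|<t\}\le2^mt\sum_{k<m}\frac{\log^k(1/t)}{k!}\le C_m\,g(t),$$
the last step because $\log(1/t)\ge\log2$, so $\log^k(1/t)\le(\log2)^{-(m-1-k)}\log^{m-1}(1/t)$.

Fix $q$. If $\prod|qx_j+p_j|<\psi(q)$ for some $\mathbf p\in\mathbb Z^m$, then $\prod\|qx_j\|<\psi(q)$. As $x\mapsto qx$ preserves the measure of $\mathbb T$, the set of such $\mathbf x$ has measure at most $C_mg(\psi(q))$. By Borel–Cantelli almost every $\mathbf x$ lies in finitely many of these sets if $\sum g(\psi(q))<\infty$. With reduction (a):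
$$\sum_q g(\psi(q))<\infty\ \Longrightarrow\ \text{the limsup set is null, whatever coprimality condition is imposed.}\tag{2}$$
The same holds for $E(\psi)$, which is defined by more conditions and already in terms of infinitely many $q$.

## 4. Overlaps, cusps, and where the plain second moment method stops

For divergence, the natural tool is Cauchy–Schwarz: for measurable sets $A_q$ and a finite set $B$ of indices,
$$\Big|\bigcup_{q\in B}A_q\Big|\ \ge\ \frac{\big(\sum_{q\in B}|A_q|\big)^2}{\sum_{q,q'\in B}|A_q\cap A_{q'}|}.\tag{3}$$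
If $|A_q\cap A_{q'}|\le C|A_q||A_{q'}|$ for $q\ne q'$, and $\sum_{q\in B}|A_q|$ is of order $1$, we get a lower bound independent of $B$. So the first thing to try is this pairwise inequality for the full level sets. It fails.

**Example (a large overlap).** Let $m=2$, $0<t\le\frac12$, $q$ prime, and let $H_q(t)\subset\mathbb T^2$ be the set of $\mathbf x$ with $|qx_1+p_1||qx_2+p_2|<t$ for some $\mathbf p$ with $\gcd(q,p_1,p_2)=1$. Suppose $|qx_1+p_1|<t/2$ with $\gcd(q,p_1)=1$; let $x_2$ be arbitrary. Taking $p_2$ with $|qx_2+p_2|\le\frac12$ shows $\mathbf x\in H_q(t)$. For $2q$ take $p_1'=2p_1$, so that $|2qx_1+p_1'|<t$, and take $p_2'$ to be an *odd* integer with $|2qx_2+p_2'|\le1$. As $\gcd(2q,2p_1)=2$ and $p_2'$ is odd, the gcd condition holds, so $\mathbf x\in H_{2q}(t)$. The admitted $x_1$ form $\varphi(q)$ disjoint intervals of length $t/q$. Hence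
$$|H_q(t)\cap H_{2q}(t)|\ge t\,\varphi(q)/q\ge t/2,\qquad |H_q(t)||H_{2q}(t)|\le C\,t^2\log^2(1/t),$$
and the ratio is unbounded as $t\to0$.

The overlap sits in a cusp: $x_1$ is extremely close to a rational number usable for both $q$ and $2q$, while $x_2$ is unconstrained. One could hope that such pairs are rare on average. Let us see what the average would have to be. In Section 6 we split the hyperbolic region into dyadic boxes $|y_j|\approx2^{-k_j}$ with $\sum k_j=i$, where $\psi(q)\approx2^{-i}$. For $m=2$ and a cusp box with $k_2=2$, the overlap bound found there is a constant times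
$$\frac{\gcd(q,q')}{\sqrt{qq'}}\,2^{-(i+i')/2}.$$
Sum this over a block $S$ of $N$ integers, all with the same $i$, where $Ni2^{-i}\in[1,2]$ (the normalization "total measure of order $1$"). We get $2^{-i}\sum_{q,q'\in S}\gcd(q,q')/\sqrt{qq'}$. Such *GCD sums* can be too large.

**Example (a GCD sum).** For $S=\{1,2\}$ the sum is $2+2/\sqrt2$. For $S$ the set of all divisors of the product of the first $n$ primes, $N=2^n$, the sum factors as $\prod_{j\le n}(2+2p_j^{-1/2})=N\Pi_n$ with $\Pi_n=\prod_{j\le n}(1+p_j^{-1/2})$. For $n=2$, $S=\{1,2,3,6\}$, it is $(2+\sqrt2)(2+2/\sqrt3)\approx10.77$. Since $\log(1+x)\ge x/2$ on $[0,1]$ and $p_j\le Cj\log(j+1)$ (Chebyshev),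
$$\log\Pi_n\ge\tfrac12\,n\,(Cn\log(n+1))^{-1/2}=\tfrac12\sqrt{n/(C\log(n+1))}.$$
Now $2^{-i}\ge1/(Ni)$, and $2^i\le Ni$ forces $i\le2n$ for large $n$. So $2^{-i}N\Pi_n\ge\Pi_n/(2n)\to\infty$. Multiplying all elements of $S$ by a common integer changes nothing, so this also happens far out.

Thus *this estimate* cannot close for the full region: GCD sums over $N$ integers may exceed $N$ by more than any power of $\log N$. The next section shows that they never exceed it by a power $N^\varepsilon$. What we need is therefore a small power saving, and the cusps are the only place where it is missing. **The way past the obstruction is to keep only the boxes with every $k_j\ge\kappa i$.** Among the roughly $i^{m-1}$ boxes these are a positive proportion as long as $\kappa<\frac1m$, so $g$ loses only a constant. Coprimality ensures that two distinct $q,q'$ never share the same rational point in *all* coordinates; in a coordinate where the points differ, trimming gives an additional factor $2^{-\kappa(i+i')/2}$. That is the power saving.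

Trimming alone is not enough either: with the trivial bound $\gcd(q,q')/\sqrt{qq'}\le1$ a GCD sum over $N\approx2^i$ integers is bounded by $N^2$, and a saving of $2^{-\kappa i}$ with $\kappa<\frac1m$ does not compensate. We need the GCD bound with exponent $1+\varepsilon$, $\varepsilon<\kappa$.

## 5. GCD sums are at most $N^{1+\varepsilon}$

This is a bound of Gál / Dyer–Harman type. We prove it from scratch.

**Lemma 1.** For every $\varepsilon\in(0,1)$ there is $C_\varepsilon$ such that for every set $S$ of $N$ distinct positive integers,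
$$\sum_{q,q'\in S}\frac{\gcd(q,q')}{\sqrt{qq'}}\le C_\varepsilon N^{1+\varepsilon}.$$

**Proof.** Put $G=G(q,q')=\gcd(q,q')^2/(qq')\le1$; we want to bound $\sum G^{1/2}$. Let $\alpha>\frac12$.

**Step 1: write $\sum G^\alpha$ as part of an expectation.** Let $P$ be the finite set of primes dividing elements of $S$. A positive integer is $P$-smooth if all its prime factors lie in $P$ (for $P=\{2,3\}$: $1,2,3,4,6,8,9,12,\dots$). Let $X(r)$, $r\in P$, be independent and uniform on the unit circle, and extend $X$ completely multiplicatively to $P$-smooth integers. By unique factorization $X(a)\overline{X(b)}$ is a product of independent integer powers of the $X(r)$, so $\mathbb E X(a)\overline{X(b)}=1_{a=b}$. Put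
$$Z=\prod_{r\in P}(1-X(r)r^{-\alpha})^{-1}=\sum_{n\ P\text{-smooth}}X(n)n^{-\alpha},\qquad D=\sum_{q\in S}X(q).$$
The series converges absolutely, since $\sum_{n\ P\text{-smooth}}n^{-\alpha}=\prod_{r\in P}(1-r^{-\alpha})^{-1}$ is a finite product. Expanding $|Z|^2|D|^2$, only quadruples with $kq=lq'$ survive. These are $k=tq'/\gcd(q,q')$, $l=tq/\gcd(q,q')$ with $t$ a $P$-smooth integer, and then $(kl)^{-\alpha}=t^{-2\alpha}G^\alpha$. Hence
$$\mathbb E|Z|^2|D|^2=\sum_{q,q'\in S}\ \sum_{kq=lq'}(kl)^{-\alpha}=\sum_{q,q'\in S}G^\alpha\sum_{t\ P\text{-smooth}}t^{-2\alpha}\ \ge\ \sum_{q,q'\in S}G^\alpha,$$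
keeping only $t=1$.

**Step 2: bound the expectation by splitting according to the size of $Z$.** We have $|D|\le N$ and $\mathbb E|D|^2=N$. For an integer $s\ge1$ and $V>0$,
$$\mathbb E|Z|^2|D|^2\le VN+N^2\,\mathbb E|Z|^21_{|Z|^2>V}\le VN+N^2V^{-s}\,\mathbb E|Z|^{2s+2}.$$
The coefficients of $Z^{s+1}$ are $d_{s+1}(n)n^{-\alpha}$, where $d_{s+1}(n)$ is the number of ways to write $n$ as an ordered product of $s+1$ factors. So
$$\mathbb E|Z|^{2s+2}\le M_{\alpha,s}:=\sum_{n\ge1}d_{s+1}(n)^2n^{-2\alpha}<\infty,$$
because $2\alpha>1$ and $d_{s+1}(n)=O_\eta(n^\eta)$ for each $\eta>0$. The bound does not depend on $P$. With $V=N^{1/s}$,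
$$\sum_{q,q'\in S}G^\alpha\le N^{1+1/s}+M_{\alpha,s}N\le(1+M_{\alpha,s})N^{1+1/s}.$$

**Step 3: descend from $\alpha$ to $\frac12$.** By Hölder with exponent $2\alpha>1$ over the $N^2$ pairs,
$$\sum G^{1/2}\le\Big(\sum G^\alpha\Big)^{1/(2\alpha)}N^{2-1/\alpha}\le C_{\alpha,s}\,N^{2-(1-1/s)/(2\alpha)},$$
since $\frac{1+1/s}{2\alpha}+2-\frac{2}{2\alpha}=2-\frac{1-1/s}{2\alpha}$. Take $2\alpha=1+\frac\varepsilon4$ and $s\ge2/\varepsilon$. Then $(1-\frac1s)\frac1{2\alpha}\ge(1-\frac\varepsilon2)(1-\frac\varepsilon4)\ge1-\varepsilon$, and the exponent is at most $1+\varepsilon$. $\square$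

We also need that the GCD form is positive semidefinite. From $\gcd(q,q')=\sum_{d\mid q,\,d\mid q'}\varphi(d)$ we get, for real $a_q$ on a finite set,
$$\sum_{q,q'}\frac{\gcd(q,q')}{\sqrt{qq'}}a_qa_{q'}=\sum_d\varphi(d)\Big(\sum_{d\mid q}\frac{a_q}{\sqrt q}\Big)^2\ge0.\tag{4}$$
Hence the square root of the left side is a seminorm in $(a_q)$.

## 6. Positive measure from trimmed dyadic boxes

**Proposition 2.** If $\psi:\mathbb N\to[0,\frac12]$ and $\sum g(\psi(q))=\infty$, then $|E(\psi)|\ge c(m,\kappa)>0$.

**Step 1: normalize $\psi$ and fix dyadic scales.** Fix an integer $i_0\ge\max\{2/\kappa,\,2/(\frac1m-\kappa)\}$ such that $i^{m-1}2^{-i}\le1$ for all $i\ge i_0$. Replace $\psi$ by $\min(\psi,2^{-i_0})$. This shrinks $E(\psi)$. The series still diverges: either infinitely many terms now equal $g(2^{-i_0})>0$, or only finitely many terms changed. Discard all $q$ with $\psi(q)=0$. For the remaining $q$ define $i=i(q)\ge i_0$ by $2^{-i}\le\psi(q)<2^{1-i}$, and put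
$$w(q)=i^{m-1}2^{-i}\le1.$$
Since $g(\psi(q))\le2^{1-i}(i\log2)^{m-1}\le2w(q)$, we have $\sum_qw(q)=\infty$.

**Step 2: choose the trimmed region and compute its volume.** Let
$$K_i=\Big\{k\in\mathbb Z^m:\sum k_j=i,\ k_j\ge\kappa i\ \forall j\Big\},\qquad D_k=\{y\in\mathbb R^m:2^{-k_j-1}<|y_j|<2^{-k_j}\ \forall j\},$$
and $R_i=\bigsqcup_{k\in K_i}D_k$. In each coordinate $D_k$ has length $2\cdot2^{-k_j-1}=2^{-k_j}$, so $|D_k|=2^{-i}$. For $k\in K_i$ all $k_j$ are positive integers at most $i$ and $k_m$ is determined by the rest, so $|K_i|\le i^{m-1}$. For a lower bound choose $k_1,\dots,k_{m-1}$ freely among the integers of $[\kappa i,i/m]$; then $k_m\ge i-(m-1)\frac im=\frac im\ge\kappa i$. An interval $[a,b]$ contains at least $b-a-1$ integers, so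
$$|K_i|\ge\big((\tfrac1m-\kappa)i-1\big)^{m-1}\ge\big(\tfrac12(\tfrac1m-\kappa)i\big)^{m-1}=c\,i^{m-1},$$
using $i\ge i_0\ge2/(\frac1m-\kappa)$. Therefore $c\,w(q)\le|R_{i(q)}|\le w(q)$.

For $y\in R_i$ with $i=i(q)$ we have $\prod|y_j|<2^{-i}\le\psi(q)$ and $|y_j|<2^{-\kappa i}\le\psi(q)^\kappa$. Moreover $|y_j|<2^{-\kappa i_0}\le\frac14$.

Let
$$A_q=\{\mathbf x\in\mathbb T^m:\ q\mathbf x+\mathbf p\in R_{i(q)}\text{ for some }\mathbf p\text{ with }(q,\mathbf p)\text{ admissible}\}.$$
Then $\limsup_qA_q\subset E(\psi)$, and it is enough to bound $|\limsup A_q|$ from below.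

**Step 3: measure $A_q$, to see that admissibility costs a constant.** Since $R_i\subset(-\frac14,\frac14)^m$, at most one $\mathbf p$ works for a given representative of $\mathbf x$. So $A_q$ is a disjoint union, over admissible $\mathbf p$ mod $q$, of sets of measure $q^{-m}|R_i|$. Admissibility says that for each prime $r\mid q$ the vector $\mathbf p$ mod $r$ has at most one zero coordinate. By the Chinese remainder theorem the number of admissible $\mathbf p$ mod $q$ is $q^m\prod_{r\mid q}\lambda_r$, where
$$\lambda_r=\Big(1-\frac1r\Big)^m+\frac mr\Big(1-\frac1r\Big)^{m-1}=\Big(1-\frac1r\Big)^{m-1}\Big(1+\frac{m-1}r\Big)>0.$$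
(For $m=3$, $r=2$: $\lambda_2=\frac12$, and indeed $4$ of the $8$ vectors have at most one zero.) A union bound over pairs of coordinates gives $1-\lambda_r\le\binom m2r^{-2}$, so the product of $\lambda_r$ over all primes converges to a positive number. Hence
$$c_1w(q)\le|A_q|\le w(q).\tag{5}$$

**Step 4: bound the overlaps.** Let $q\ne q'$, $d=\gcd(q,q')$, $i=i(q)$, $i'=i(q')$, $k\in K_i$, $k'\in K_{i'}$, $\delta_j=2^{-k_j}$, $\delta_j'=2^{-k_j'}$. Let $A_{q,k}$ be the part of $A_q$ coming from $D_k$. Let $\mathbf x\in A_{q,k}\cap A_{q',k'}$ with vectors $\mathbf p,\mathbf p'$, and put $\rho=-\mathbf p/q$, $\rho'=-\mathbf p'/q'$ in $\mathbb T^m$. Then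
$$\|x_j-\rho_j\|<\delta_j/q,\qquad\|x_j-\rho_j'\|<\delta_j'/q'.$$
Let $J=\{j:\rho_j=\rho_j'\}$. As $\gcd(q,p_1,\dots,p_m)=1$, the point $\rho$ has order exactly $q$ in $\mathbb T^m$; likewise $\rho'$ has order $q'$. Since $q\ne q'$, the points differ, so **$J\ne[m]$**. This is the only place where overlaps use coprimality.

*Coordinates $j\in J$.* Here $x_j$ lies within $\min(\delta_j/q,\delta_j'/q')$ of a point of $\frac1q\mathbb Z/\mathbb Z\cap\frac1{q'}\mathbb Z/\mathbb Z=\frac1d\mathbb Z/\mathbb Z$, which has $d$ elements. Such $x_j$ form a set of measure at most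
$$2d\min\Big(\frac{\delta_j}q,\frac{\delta_j'}{q'}\Big)\le2\,\frac d{\sqrt{qq'}}\sqrt{\delta_j\delta_j'}.$$

*Coordinates $j\notin J$.* Put $\Delta=\max(\delta_j/q,\delta_j'/q')$, so $0<\|\rho_j-\rho_j'\|<2\Delta$. The homomorphism $(\rho_j,\rho_j')\mapsto\rho_j-\rho_j'$ from $\frac1q\mathbb Z/\mathbb Z\times\frac1{q'}\mathbb Z/\mathbb Z$ has image $\frac1L\mathbb Z/\mathbb Z$ with $L=qq'/d$, and its kernel has $d$ elements. The image has at most $2\cdot2\Delta L$ nonzero elements of norm below $2\Delta$, so there are at most $4d\Delta L=4\Delta qq'$ possible pairs. Each pair confines $x_j$ to a set of measure at most $2\min(\delta_j/q,\delta_j'/q')$. Since the maximum times the minimum is $\delta_j\delta_j'/(qq')$, the total is at most $8\delta_j\delta_j'$.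

*Combination.* For given $J\subsetneq[m]$ the points $\mathbf x$ in question lie in the product of these one-dimensional sets. If $J=\emptyset$, its measure is at most $8^m\prod\delta_j\delta_j'=8^m2^{-i-i'}$. If $\emptyset\ne J\subsetneq[m]$, use $d\le\sqrt{qq'}$ to keep only one factor $d/\sqrt{qq'}$, and bound the measure by
$$8^m\frac d{\sqrt{qq'}}\prod_{j\in[m]}\sqrt{\delta_j\delta_j'}\prod_{j\notin J}\sqrt{\delta_j\delta_j'}\ \le\ 8^m\frac d{\sqrt{qq'}}\,2^{-(i+i')(1+\kappa)/2}.$$
The first product equals $2^{-(i+i')/2}$. The second has at least one factor because $J\ne[m]$, and that factor is at most $2^{-\kappa(i+i')/2}$ because of the trimming $k_j\ge\kappa i$, $k_j'\ge\kappa i'$; the other factors are at most $1$.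

Summing over the at most $2^m$ sets $J$ and over $k\in K_i$, $k'\in K_{i'}$,
$$|A_q\cap A_{q'}|\le16^m\Big[w(q)w(q')+\frac{\gcd(q,q')}{\sqrt{qq'}}\,b(q)b(q')\Big],\qquad b(q)=i^{m-1}2^{-i(1+\kappa)/2},\ i=i(q).\tag{6}$$

**Step 5: sum the second term over blocks of total weight about $1$.** Since $\sum w=\infty$ and $w\le1$, adding consecutive $q$'s until the sum first reaches $1$ gives finite blocks $B$, with $\min B$ as large as we like, such that $\sum_{q\in B}w(q)\in[1,2]$. Let $B_i=\{q\in B:i(q)=i\}$ and $N_i=|B_i|$. From $N_ii^{m-1}2^{-i}\le2$ we get $N_i\le2^{i+1}$. Put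
$$\Gamma=\sum_{q,q'\in B}\frac{\gcd(q,q')}{\sqrt{qq'}}b(q)b(q'),$$
and let $\Gamma_i$ be the same sum over $q,q'\in B_i$. By (4) and the triangle inequality for the seminorm, applied to $b=\sum_ib1_{B_i}$, we have $\Gamma^{1/2}\le\sum_i\Gamma_i^{1/2}$; this disposes of pairs at different scales. On $B_i$ the function $b$ is constant, so Lemma 1 with $\varepsilon=\kappa/2$ gives
$$\Gamma_i\le C\,i^{2m-2}2^{-i(1+\kappa)}N_i^{1+\kappa/2}\le C\,i^{2m-2}2^{-i(1+\kappa)}2^{(i+1)(1+\kappa/2)}\le4C\,i^{2m-2}2^{-\kappa i/2}.$$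
Therefore $\sum_i\Gamma_i^{1/2}\le2\sqrt C\sum_ii^{m-1}2^{-\kappa i/4}<\infty$, and $\Gamma\le C_2$ with $C_2$ depending only on $m,\kappa$.

**Step 6: conclude with Cauchy–Schwarz.** The diagonal terms are bounded by (5), the others by (6):
$$\int\Big(\sum_{q\in B}1_{A_q}\Big)^2\le\sum_{q\in B}w(q)+16^m\Big[\Big(\sum_{q\in B}w(q)\Big)^2+\Gamma\Big]\le2+16^m(4+C_2)=:C_3,$$
and $\int\sum_{q\in B}1_{A_q}\ge c_1$. By (3), $|\bigcup_{q\in B}A_q|\ge c_1^2/C_3$. As $\min B$ can be arbitrarily large, $|\bigcup_{q\ge n}A_q|\ge c_1^2/C_3$ for all $n$. These unions decrease to $\limsup A_q$, so $|E(\psi)|\ge|\limsup A_q|\ge c_1^2/C_3$. $\square$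

## 7. From positive to full measure: an expanding map or a group of translations

We prove Theorem 2. Let $\sum_{q\ge1}g(\psi(q))=\infty$. The plan is to find enough symmetry of the limsup set. Multiplication $\mathbf x\mapsto\ell\mathbf x$ by a prime $\ell$ turns a solution $(q,\mathbf p)$ at $\mathbf x$ into $(q,\ell\mathbf p)$ at $\ell\mathbf x$, but this destroys coprimality when $\ell\mid q$. We therefore treat $q$ according to its divisibility by $\ell$: let $\mathcal N_0,\mathcal N_1,\mathcal N_2$ be the sets of $q\ge1$ with $\ell\nmid q$; with $\ell\mid q$ but $\ell^2\nmid q$; with $\ell^2\mid q$.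

**Case A: for some prime $\ell$ and some $\nu\in\{0,1\}$, $\sum_{q\in\mathcal N_\nu}g(\psi(q))=\infty$.** (For example, $\psi$ supported on odd numbers, with $\ell=2$, $\nu=0$.)

**Step A1: create slack.** Multiplying by $\ell$ enlarges the factors, so we first make $\psi$ smaller without losing divergence. Put $\psi_\nu=\psi1_{\mathcal N_\nu}$, $S_q=\sum_{n\le q}g(\psi_\nu(n))$ and $\varepsilon(q)=(1+S_q)^{-1}\to0$. Then $\sum\varepsilon(q)g(\psi_\nu(q))=\infty$ (Abel–Dini): for $M<M'$,
$$\sum_{M<q\le M'}\frac{g(\psi_\nu(q))}{1+S_q}\ge\frac{S_{M'}-S_M}{1+S_{M'}}\longrightarrow1\qquad(M'\to\infty),$$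
so the partial sums are not Cauchy. Since $\varepsilon\le1$, we have $\log\frac1{\varepsilon\psi_\nu}\ge\log\frac1{\psi_\nu}$ where $\psi_\nu\neq0$, so $g(\varepsilon\psi_\nu)\ge\varepsilon g(\psi_\nu)$. Proposition 2 gives $|E(\varepsilon\psi_\nu)|>0$.

**Step A2: find a map that respects admissibility.** Let $T\mathbf x=\ell\mathbf x+\frac\nu\ell(1,\dots,1)$ on $\mathbb T^m$. For $q\in\mathcal N_\nu$ and $(q,\mathbf p)$ admissible put
$$\mathbf p'=\ell\mathbf p-\frac{\nu q}\ell(1,\dots,1)\in\mathbb Z^m,\qquad\text{so that}\qquad q\,T\mathbf x+\mathbf p'=\ell(q\mathbf x+\mathbf p).$$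
The pair $(q,\mathbf p')$ is admissible. If $r\mid q$ is a prime with $r\ne\ell$, then $r\mid\nu q/\ell$, so $\mathbf p'\equiv\ell\mathbf p\pmod r$, and $r\mid p_j'$ iff $r\mid p_j$. If $r=\ell\mid q$, then $\nu=1$ and $p_j'\equiv-q/\ell\not\equiv0\pmod\ell$ for all $j$, since $\ell^2\nmid q$. This is the purpose of the shift by $\nu/\ell$.

**Step A3: apply all iterates.** Let $\mathbf x\in E(\varepsilon\psi_\nu)$ and $s\ge0$. Iterating Step A2, for infinitely many $q\in\mathcal N_\nu$ there is an admissible $\mathbf p^{(s)}$ such that the factors $|q(T^s\mathbf x)_j+p_j^{(s)}|$ are less than $\ell^s\varepsilon(q)^\kappa\psi_\nu(q)^\kappa$, and their product is less than $\ell^{ms}\varepsilon(q)\psi_\nu(q)$. For fixed $s$ and large $q$ both $\ell^s\varepsilon(q)^\kappa\le1$ and $\ell^{ms}\varepsilon(q)\le1$, since $\varepsilon(q)\to0$. Hence $T^sE(\varepsilon\psi_\nu)\subset E(\psi_\nu)$ for every $s\ge0$.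

**Step A4: use ergodicity.** Put $F=\bigcup_{s\ge0}T^sE(\varepsilon\psi_\nu)\subset E(\psi_\nu)$. The set $E(\varepsilon\psi_\nu)$ is a limsup of open sets, hence Borel. On each half-open cube of side $1/\ell$, $T$ is a Borel isomorphism onto $\mathbb T^m$; so $T$ maps Borel sets to Borel sets, and $F$ is Borel. Moreover $TF\subset F$, so $F\subset T^{-1}F$. As $T$ preserves measure, $|T^{-1}F|=|F|$, and $F=T^{-1}F$ up to a null set. Now $T$ is ergodic: write $e(u)=e^{2\pi iu}$, and let $f=\sum_{\mathbf n}c_{\mathbf n}e(\mathbf n\cdot\mathbf x)\in L^2$ with $f\circ T=f$. Since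
$$f(T\mathbf x)=\sum_{\mathbf n}c_{\mathbf n}\,e\big(\tfrac\nu\ell(n_1+\dots+n_m)\big)\,e(\ell\mathbf n\cdot\mathbf x),$$
we get $|c_{\ell\mathbf n}|=|c_{\mathbf n}|$. For $\mathbf n\ne0$ the distinct coefficients $c_{\ell^s\mathbf n}$ all have the same modulus, and they are square summable, so $c_{\mathbf n}=0$. Thus $1_F$ is almost everywhere constant. Since $|F|\ge|E(\varepsilon\psi_\nu)|>0$, $|F|=1$, and $|E(\psi)|\ge|E(\psi_\nu)|=1$.

**Case B: for every prime $\ell$, $\sum_{q\in\mathcal N_0\cup\mathcal N_1}g(\psi(q))<\infty$.** (For example, $\psi(n!)=\frac14$ for all $n$ and $\psi=0$ elsewhere: $\ell^2\mid n!$ as soon as $n\ge2\ell$.) This is the negation of Case A.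

**Step B1: find invariance under rational translations.** By (2), $E(\psi)$ coincides up to a null set with $E(\psi1_{\mathcal N_2})$, for every $\ell$. The latter is invariant under $\mathbf x\mapsto\mathbf x+\mathbf v/\ell$ for $\mathbf v\in\mathbb Z^m$. Indeed, put $\mathbf p'=\mathbf p-\frac q\ell\mathbf v$, so that $q(\mathbf x+\mathbf v/\ell)+\mathbf p'=q\mathbf x+\mathbf p$. As $\ell^2\mid q$, every prime $r\mid q$ divides $q/\ell$, so $\mathbf p'\equiv\mathbf p\pmod r$, and admissibility is preserved.

**Step B2: kill all nonzero Fourier coefficients.** The Fourier coefficients of $1_{E(\psi)}$ satisfy $c_{\mathbf n}=c_{\mathbf n}e(\mathbf n\cdot\mathbf v/\ell)$ for all $\mathbf v$ and all primes $\ell$. For $\mathbf n\ne0$ choose $j$ with $n_j\ne0$, a prime $\ell\nmid n_j$, and $\mathbf v=\mathbf e_j$. Then $e(n_j/\ell)\ne1$, so $c_{\mathbf n}=0$. Hence $1_{E(\psi)}$ is almost everywhere constant, and by Proposition 2 the constant is $1$. So $|E(\psi)|=1$.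

**Sharpness of $\kappa<\frac1m$.** We show that for $\kappa\ge\frac1m$ the conclusion fails. Let $\psi(q)=1/(q\log^2q)$ for $q\ge3$ and $0$ otherwise; then $\psi\le\frac12$. As $\log q\ge1$ for $q\ge3$, we have $\log(1/\psi(q))\ge\log q$, so $g(\psi(q))\ge(\log q)^{m-3}/q\ge1/(q\log q)$ because $m\ge2$, and $\sum g(\psi)=\infty$. If $\kappa\ge\frac1m$, then $\psi\le1$ and the condition $|qx_j+p_j|<\psi(q)^\kappa$ for all $j$ force $\|qx_j\|<\psi(q)^{1/m}$ for all $j$. The set of such $\mathbf x$ has measure at most $(2\psi(q)^{1/m})^m=2^m\psi(q)$, which is summable. By Borel–Cantelli the limsup set is null. This completes the proof of Theorem 2. $\blacksquare$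

**Proof of Theorem 1.** If the series converges, (2) gives measure $0$. If it diverges, reduction (b) and Theorem 2 with $\kappa=\frac1{2m}$, applied to $\psi_+$, give measure $1$, since admissible pairs satisfy $\gcd(q,p_1,\dots,p_m)=1$. $\blacksquare$

**Remark.** The restriction $\psi\le\frac12$ only makes the series meaningful. For $\psi:\mathbb Z\setminus\{0\}\to[0,\infty)$ put $\hat\psi=\min(\psi,\frac12)$; the measure is $1$ or $0$ according as $\sum g(\hat\psi)$ diverges or converges. If it diverges, then $\mathcal C^\times_{1,m}(\psi)\supset\mathcal C^\times_{1,m}(\hat\psi)$. If it converges, then $\psi\ge\frac12$ only finitely often since $g(\frac12)>0$, so by reduction (a) the two sets agree up to a null set.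

## 8. Which coprimality conditions are harmless

We prove Theorem 3.

**Sets $J$ with at least two elements.** Suppose $|J|\ge2$ for every $J\in\mathcal J$. Then each admissible pair satisfies all the conditions, because $\gcd(q,(p_j)_{j\in J})$ divides $\gcd(q,p_a,p_b)=1$ for any $a\ne b$ in $J$. Divergence gives full measure by reduction (b) and Theorem 2. Convergence gives measure $0$ by (2).

**Singletons.** Suppose some $J\in\mathcal J$ is a singleton; by symmetry let $J=\{1\}$. We construct $\psi\le\frac12$ with $\sum g(\psi)=\infty$ for which the single condition $\gcd(q,p_1)=1$ already gives a null set. In Test 1 it was enough to put $\psi=\frac12$ on numbers with small $\varphi(q)/q$. Now there is a complication: even if the nearest $p_1$ is not coprime to $q$, a more distant $p_1$ may be used, and the large factor $|qx_1+p_1|$ may be compensated by very small factors in the other coordinates. The following bound controls this when $\psi(q)\le1/q$.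

**Step 1: a measure bound with a factor $\varphi(q)/q$.** Let $q\ge3$, $0<\psi=\psi(q)\le1/q$, and let $D_q$ be the set of $\mathbf x\in[0,1]^m$ for which some $\mathbf p$ with $\gcd(q,p_1)=1$ satisfies $\prod|qx_j+p_j|<\psi$. We claim
$$|D_q|\le C\,\frac{\varphi(q)}q\,g(\psi(q)).\tag{7}$$

For $\mathbf x\in D_q$ we may replace each factor by the smallest one allowed. So we take $p_1$ minimizing $|qx_1+p_1|$ among integers coprime to $q$; then $|qx_1+p_1|\le q$, because every $q$ consecutive integers contain one coprime to $q$. For $j\ge2$ we take $|qx_j+p_j|=\|qx_j\|$. Let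
$$h(t)=\Big|\Big\{(x_2,\dots,x_m)\in\mathbb T^{m-1}:\prod_{j\ge2}\|x_j\|<t\Big\}\Big|.$$
Then $h\le1$, and for $0<t\le1$ formula (1) in dimension $m-1$ gives
$$h(t)\le2^{m-1}t\sum_{k<m-1}\frac{\log^k(1/t)}{k!}\le C\,t\,(1+\log\tfrac1t)^{m-2}.$$
For fixed $x_1$ and $p_1$ with $qx_1+p_1\ne0$, the measure of the admitted $(x_2,\dots,x_m)$ is $h(\psi/|qx_1+p_1|)$, as multiplication by $q$ preserves measure. Hence
$$|D_q|\le\sum_{\gcd(p_1,q)=1}\int_0^11_{|qx_1+p_1|\le q}\;h\Big(\frac\psi{|qx_1+p_1|}\Big)dx_1=\frac{\varphi(q)}q\cdot2\int_0^qh(\psi/y)\,dy.$$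
For the equality: as $x_1$ runs over $[0,1]$, $qx_1+p_1$ runs over $[p_1,p_1+q]$, and for a fixed residue $a$ mod $q$ the intervals with $p_1\equiv a$ tile $\mathbb R$. So each of the $\varphi(q)$ residues contributes $\frac1q\int_{-q}^qh(\psi/|y|)\,dy$.

The range $y\le\psi$ contributes at most $\psi$ to $\int_0^q h(\psi/y)\,dy$. On $\psi\le y\le q$ we have $\psi/y\le1$, so this range contributes at most
$$C\psi\,\Big(1+\log\frac q\psi\Big)^{m-2}\int_\psi^q\frac{dy}y=C\psi\,\Big(1+\log\frac q\psi\Big)^{m-2}\log\frac q\psi.$$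
Since $q\le1/\psi$, $\log\frac q\psi\le2\log\frac1\psi$; and $\log\frac1\psi\ge\log3>1$. So both contributions are at most $C\psi\log^{m-1}\frac1\psi$, and (7) follows.

**Step 2: choose $\psi$ on numbers with many small prime factors.** Let $M_n$ be products of primes with $\varphi(M_n)/M_n\le2^{-n}$, as in Test 1; every multiple $q$ of $M_n$ has $\varphi(q)/q\le2^{-n}$. For $q\ge3$ put $\psi_0(q)=1/(q\log^{m-1}q)$. As $\log q\ge1$, $\psi_0(q)\le1/q\le\frac12$. Since $\log(1/\psi_0(q))=\log q+(m-1)\log\log q$ and $0\le\log\log q\le\log q$,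
$$\frac1q\le g(\psi_0(q))=\frac1q\Big(1+\frac{(m-1)\log\log q}{\log q}\Big)^{m-1}\le\frac{m^{m-1}}q.$$
For $q\ge m^m+3$ each value $g(\psi_0(q))$ is at most $1$, and $\sum_{M_n\mid q}1/q=\infty$. So we can choose finite sets $B_n$ of multiples of $M_n$, with $\min B_1\ge m^m+3$ and $\min B_{n+1}>\max B_n$, such that
$$\sum_{q\in B_n}g(\psi_0(q))\in[1,2].$$
Let $\psi=\psi_0$ on $\bigcup_nB_n$ and $\psi=0$ elsewhere, including all negative $q$.

**Step 3: compare the two series.** We have $\sum g(\psi)=\infty$, since each $B_n$ contributes at least $1$. By (7),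
$$\sum_q|D_q|\le C\sum_n2^{-n}\sum_{q\in B_n}g(\psi_0(q))\le C\sum_n2^{-n}\cdot2<\infty,$$
where $q$ runs over $\bigcup_nB_n$. By Borel–Cantelli and reduction (a), the set of $\mathbf x$ with infinitely many solutions subject to $\gcd(q,p_1)=1$ is null. The set defined by all conditions in $\mathcal J$ is contained in it, so it is null too, although the series diverges. The equivalence fails. $\blacksquare$
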